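# Long ideals and the Hilbert–Kunz bound

Throughout, $p$ is a prime, all rings are Noetherian, $\ell$ denotes length, and $q,q'$ denote powers of $p$, with $q=1$ allowed.

## The node and the double line

Let $k$ be a field of characteristic $p$. Take two one-dimensional rings,
$$R_1=k[[X,Y]]/(XY),\qquad R_2=k[[X,Y]]/(X^2).$$
In dimension one the multiplicity of an $\mathfrak m$-primary ideal $I$ is $\mathrm e(I)=\lim_r \ell(R/I^r)/r$. We compare $\mathrm e(I)$ with $\ell(R/I)$ when $\ell(R/I)$ is large.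

**The double line.** $R_2$ is free over $k[[Y]]$ with basis $1,X$. For $I=(X,Y^n)$ we have $\ell(R_2/I)=n$. Since $X^2=0$, $I^r=(Y^{nr},XY^{n(r-1)})$, so $\ell(R_2/I^r)=nr+n(r-1)$ and $\mathrm e(I)=2n$. Thus $\mathrm e(I)/\ell(R_2/I)=2$ for every $n$.

**The node.** Embed $R_1$ in $\overline R=k[[X]]\times k[[Y]]$. Then $\ell(\overline R/R_1)=1$ and $\mathfrak m\overline R\subset R_1$. Let $I$ be any $\mathfrak m$-primary ideal. Then $I\overline R=(X^a)\times(Y^b)$ for some $a,b\ge 1$, and $\ell(\overline R/I^r\overline R)=r(a+b)$. On one side,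
$$r(a+b)=\ell(\overline R/I^r\overline R)\le \ell(\overline R/I^r)=1+\ell(R_1/I^r).$$
On the other side, $\mathfrak m I^r\overline R\subset I^r$, so $\ell(R_1/I^r)\le\ell(\overline R/\mathfrak mI^r\overline R)=r(a+b)+2$. Hence $\mathrm e(I)=a+b$, and the first inequality with $r=1$ gives
$$\mathrm e(I)\le \ell(R_1/I)+1\qquad\text{for every }\mathfrak m\text{-primary } I.$$
So $\mathrm e(I)/\ell(R_1/I)\le 1+1/\ell(R_1/I)$. The ratio is $2$ for $I=\mathfrak m$, but for long ideals (ideals of large colength) it cannot stay above $1$.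

Both rings have multiplicity $\mathrm e(\mathfrak m)=2$. The other invariant of this lecture does not separate them either. Let $\mathfrak m^{[q]}$ be generated by the $q$-th powers of the elements of $\mathfrak m$. For $q\geq 2$, $R_1/\mathfrak m^{[q]}=R_1/(X^q,Y^q)$ has length $2q-1$ and $R_2/\mathfrak m^{[q]}=R_2/(Y^q)$ has length $2q$, and dividing by $q$ gives the limit $2$ both times. What does separate them is the reduced ring: $R_1$ is reduced of multiplicity $2$, while $(R_2)_{\rm red}=k[[Y]]$ has multiplicity $1$. The theorem of this lecture says that in every dimension this is exactly what matters.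

## The two multiplicities and the theorems

Let $(R,\mathfrak m)$ be a local ring of dimension $d$ and $I$ an $\mathfrak m$-primary ideal.

**Definition 1.** The Hilbert–Samuel multiplicity of $I$ is $\mathrm e(I)=\lim_{n}\, d!\,\ell(R/I^n)/n^d$, and $\mathrm e(R)=\mathrm e(\mathfrak m)$.

**Definition 2.** Let $R$ have characteristic $p$. The ideal $I^{[q]}$ is generated by the $q$-th powers of the elements of $I$ (equivalently, of any set of generators). The Hilbert–Kunz multiplicity of $I$ is $\mathrm e_{HK}(I)=\lim_{q\to\infty}\ell(R/I^{[q]})/q^d$, a limit whose existence we take for granted; $\mathrm e_{HK}(R)=\mathrm e_{HK}(\mathfrak m)$.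

For the unit ideal we put $\mathrm e=\mathrm e_{HK}=0$. Both invariants decrease when the ideal grows, $\mathrm e(I^n)=n^d\mathrm e(I)$ and $\mathrm e_{HK}(I^{[q]})=q^d\mathrm e_{HK}(I)$. If $R$ is regular, $\mathfrak m^{[q]}$ is generated by the $q$-th powers of $d$ regular parameters, $\ell(R/\mathfrak m^{[q]})=q^d$, and $\mathrm e_{HK}(R)=1$.

The two invariants are linked by
$$\frac{\mathrm e(I)}{d!}\;\le\;\mathrm e_{HK}(I)\;\le\;\mathrm e_{HK}(R)\,\ell(R/I),\tag{1}$$
due to Watanabe–Yoshida. The left half holds because $I^{[q]}\subset I^q$: divide $\ell(R/I^q)\le\ell(R/I^{[q]})$ by $q^d$. The right half is a counting fact that we record in general form.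

**(E1)** *Let $(A,\mathfrak n)$ be local of characteristic $p$, and $J\subset J'$ ideals that are $\mathfrak n$-primary or unit. Then $\ell(J'^{[q]}/J^{[q]})\le\ell(J'/J)\,\ell(A/\mathfrak n^{[q]})$. Hence $\mathrm e_{HK}(J)\le\mathrm e_{HK}(J')+\mathrm e_{HK}(A)\,\ell(J'/J)$.* Indeed, go from $J$ to $J'$ in $\ell(J'/J)$ steps $J_{k+1}=J_k+(z)$ with $z\mathfrak n\subset J_k$. Then $J_{k+1}^{[q]}/J_k^{[q]}$ is generated by the class of $z^q$ and killed by $\mathfrak n^{[q]}$, so it has length at most $\ell(A/\mathfrak n^{[q]})$.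

The right half of (1) is (E1) with $J=I$, $J'=R$. Taking $I=\mathfrak m^n$ in (1) and letting $n\to\infty$, the ratio $\mathrm e(\mathfrak m^n)/(d!\,\ell(R/\mathfrak m^n))=n^d\mathrm e(R)/(d!\,\ell(R/\mathfrak m^n))$ tends to $1$. So
$$\mathrm e_{HK}(R)\ge 1.\tag{2}$$

By (1), the ratio $\mathrm e(I)/(d!\,\ell(R/I))$ never exceeds $\mathrm e_{HK}(R)$. Can it come arbitrarily close to $\mathrm e_{HK}(R)$ for ideals of arbitrarily large colength? The double line says yes for that ring, the node says no. Let $\widehat R$ be the completion and $(\widehat R)_{\rm red}$ its quotient by the nilradical. The question was posed in Craig Huneke, Linquan Ma, Pham Hung Quy and Ilya Smirnov, "Asymptotic Lech's inequality", arXiv:1907.08344 (2019). The answer is as follows.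

**Theorem A.** Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$, with $\mathrm e((\widehat R)_{\rm red})>1$. Then
$$\lim_{N\to\infty}\ \sup_{\sqrt I=\mathfrak m,\ \ell(R/I)>N}\ \frac{\mathrm e(I)}{d!\,\ell(R/I)}<\mathrm e_{HK}(R).$$

**Theorem B.** Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$.
(i) The limit in Theorem A equals $\mathrm e_{HK}(R)$ if and only if $\mathrm e((\widehat R)_{\rm red})=1$.
(ii) If $d\ge2$, then $\sup_{\sqrt I=\mathfrak m}\frac{\mathrm e(I)}{d!\,\ell(R/I)}<\mathrm e_{HK}(R)$ if and only if $\mathrm e((\widehat R)_{\rm red})>1$. (For $d=1$ this fails: $I=\mathfrak m$ gives equality.)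

## Two surfaces: each half of (1) can be sharp alone

Inequality (1) is a chain of two, so one may hope that one of the two is always lossy for long ideals. Two hand computations show that this is not so.

**The quadric cone.** Let $R=k[[s^2,st,t^2]]\subset k[[s,t]]$, of dimension $2$. The monomials of $R$ are $s^\alpha t^\beta$ with $\alpha+\beta$ even, and $\mathfrak m^n$ contains exactly those with $\alpha+\beta\ge 2n$. So $\ell(R/\mathfrak m^n)=\sum_{k<n}(2k+1)=n^2$, $\mathrm e(R)=2$, and $\mathrm e(\mathfrak m^n)/2=n^2$. Next, $(\mathfrak m^n)^{[q]}$ is generated by the $s^{qa}t^{qb}$ with $a+b=2n$. A monomial $s^\alpha t^\beta$ of $R$ lies outside it exactly when $\lfloor\alpha/q\rfloor+\lfloor\beta/q\rfloor<2n$ (the parity of the quotient monomial is automatic). So we count the even pairs in $n(2n+1)$ squares of side $q$, asymptotically $q^2n(2n+1)/2$ pairs, and $\mathrm e_{HK}(\mathfrak m^n)=n^2+n/2$. In particular $\mathrm e_{HK}(R)=3/2$. For $I=\mathfrak m^n$, (1) reads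
$$n^2\le n^2+\tfrac n2\le\tfrac32n^2 .$$
The left half is asymptotically an equality; all the loss is on the right.

**Three planes through a line.** Let $S=k[[X,Y,Z]]/(XY(X-Y))$, reduced of dimension $2$, with components $X=0$, $Y=0$, $X=Y$, each a regular surface. Both multiplicities add over the components (fact (F1) below), so $\mathrm e(S)=\mathrm e_{HK}(S)=3$. Let $I_n=(X,Y,Z^n)$, of colength $n$. On each component it becomes an ideal generated by a parameter and the $n$-th power of a second one, with $\mathrm e=\mathrm e_{HK}=n$. So $\mathrm e(I_n)=\mathrm e_{HK}(I_n)=3n$, and (1) reads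
$$\tfrac32n\le 3n\le 3\cdot n .$$
Now the right half is an equality for all $n$, and all the loss is on the left. Also, the ratio $\mathrm e(I_n)/(2\ell(S/I_n))=3/2$ stays above $1$ for arbitrarily long ideals.

Theorem A thus says that the two halves cannot both become sharp, and the proof must use both at once.

## Facts that are recalled

**(F1) Associativity.** $\mathrm e(I)=\sum_P\ell(R_P)\,\mathrm e(I(R/P))$ and $\mathrm e_{HK}(I)=\sum_P\ell(R_P)\,\mathrm e_{HK}(I(R/P))$, sums over the primes $P$ with $\dim R/P=\dim R$.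

**Definition 3.** $R$ is unmixed if $\dim\widehat R/P=\dim R$ for all $P\in\operatorname{Ass}\widehat R$.

**(F2)** (Watanabe–Yoshida 2000, Thm 1.5; also Huneke–Yao 2002) If $R$ is unmixed and $\mathrm e_{HK}(R)=1$, then $R$ is regular.

For example, $k[[X,Y]]/(X^2,XY)$ has associated primes $(X)$ and $(X,Y)$, so it is not unmixed. Its localization at $(X)$ is a field because $Y$ becomes invertible, so (F1) gives $\mathrm e_{HK}=1$, yet the ring is not regular. Thus unmixedness cannot be dropped from (F2).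

**Definition 4.** For a ring $A$ of characteristic $p$, $F_*A$ is $A$ viewed as an $A$-module with $a\cdot f=a^pf$. The ring $A$ is F-finite if $F_*A$ is finitely generated. For instance, with $\kappa$ a perfect field and $A=\kappa[[x]]$, $F_*A$ is free with basis $1,x,\dots,x^{p-1}$.

We note that $J\cdot F_*A=F_*(J^{[p]})$ and that localizations and quotients of F-finite rings are F-finite.

**(F3)** (Kunz, *On Noetherian rings of characteristic $p$*, 1976, Prop. 2.3, Thm 2.5) F-finite rings are excellent, in particular catenary. For primes $P\subset Q$ of an F-finite ring, $[\kappa(P):\kappa(P)^p]=p^{\operatorname{ht}(Q/P)}[\kappa(Q):\kappa(Q)^p]<\infty$. (In the example $\kappa[[x]]$ with $P=0$, $Q=(x)$, both sides are $p$.)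

**(F4)** (Hochster–Huneke, *F-regularity, test elements, and base change*, 1994, §6, incl. Lemma 6.13) If $(T,\mathfrak m)$ is complete local, reduced, of characteristic $p$, there is a faithfully flat, purely inseparable local extension $T\to S=T^\Gamma$ with $S$ Noetherian local, F-finite, reduced, with maximal ideal $\mathfrak mS$. Purely inseparable means that each element of $S$ has some $p^g$-th power in the image of $T$; hence $\operatorname{Spec}S\to\operatorname{Spec}T$ is bijective. (If the residue field $k$ of $T$ satisfies $[k:k^p]<\infty$, then $T$, a quotient of some $k[[x_1,\dots,x_n]]$, is already F-finite, and $S=T$ has the stated properties.)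

**(F5) Minkowski's inequality** (Rees–Sharp 1978; Huneke–Swanson, *Integral closure*, §17.7). $\mathrm e(\mathfrak a\mathfrak c)^{1/s}\le\mathrm e(\mathfrak a)^{1/s}+\mathrm e(\mathfrak c)^{1/s}$ for ideals primary to the maximal ideal in a local ring of dimension $s\ge1$. It holds trivially if one of them is the unit ideal.

**(F6) Reductions.** If the residue field is infinite and $\mathfrak a$ is primary to the maximal ideal of a local ring of dimension $s\ge 1$, there is $J\subset\mathfrak a$ generated by $s$ elements with $J\mathfrak a^n=\mathfrak a^{n+1}$ for some $n$, and then $\mathrm e(J)=\mathrm e(\mathfrak a)$. Example: $(X^2,Y^2)\subset(X,Y)^2$ in $k[[X,Y]]$; both have multiplicity $4$.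

Besides (E1) we need three elementary facts. Let $(A,\mathfrak n)$ be local of characteristic $p$ and dimension $t$, and $J,B$ ideals that are $\mathfrak n$-primary or unit.

**(E2)** *$\ell(A/J)=\ell(A/(J,z))+\ell(A/(J:z))$, and $\mathrm e_{HK}(J)\le\mathrm e_{HK}((J,z))+\mathrm e_{HK}(J:z)$. Also $\ell(A/(J,z^j))\le j\,\ell(A/(J,z))$.* The first is the exact sequence $0\to A/(J:z)\xrightarrow{z}A/J\to A/(J,z)\to0$. Apply it to $J^{[q]}$ and $z^q$; since $(J:z)^{[q]}\subset J^{[q]}:z^q$, we get $\ell(A/J^{[q]})\le\ell(A/(J,z)^{[q]})+\ell(A/(J:z)^{[q]})$, hence the second. For the third, filter $A/(J,z^j)$ by the powers of $z$; the $j$ factors are cyclic and killed by $(J,z)$.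

**(E3)** *If $J\subset B$ and $X$ is any ideal, then $\mathrm e_{HK}(J)-\mathrm e_{HK}(B)\ge\mathrm e_{HK}(J+X)-\mathrm e_{HK}(B+X)$.* Indeed $B^{[q]}/J^{[q]}$ surjects onto $(B^{[q]}+X^{[q]})/(J^{[q]}+X^{[q]})$.

**(E4)** *If $z\in\mathfrak n$ and $\dim A/(z)=t-1$, then $\ell(A/(\mathfrak n^{[q]},z))\le Cq^{t-1}$ with $C$ independent of $q$.* If $\mathfrak n$ has $\mu\ge 1$ generators, $\mathfrak n^{\mu q}\subset\mathfrak n^{[q]}$ by the pigeonhole principle, and $\ell(A/(\mathfrak n^{\mu q},z))$ is bounded by a constant times $q^{t-1}$.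

## A uniform Hilbert–Kunz estimate, and how far it goes

The limit defining $\mathrm e_{HK}(J)$ depends on $J$, and we shall have a sequence of ideals. The next lemma controls the speed of convergence for all $J$ at once.

**Lemma 1.** Let $(A,\mathfrak n,\kappa)$ be F-finite, reduced, equidimensional local, $\dim A=t\ge1$. There are a nonzerodivisor $x\in\mathfrak n$ and a constant $C$ such that for all ideals $J$ that are $\mathfrak n$-primary or unit and all $q\ge1$
$$\Bigl|\mathrm e_{HK}(J)-q^{-t}\ell(A/J^{[q]})\Bigr|\le\frac Cq\,\ell(A/(J,x)).$$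

*Proof.* **Step 1: compare $F_*A$ with a free module.** Let $a=[\kappa:\kappa^p]$ and $r=p^ta$. For a minimal prime $P$ we have $\operatorname{ht}(\mathfrak n/P)=\dim A/P=t$, so $[\kappa(P):\kappa(P)^p]=r$ by (F3). As $A$ is reduced, its total quotient ring is $K=\prod_P\kappa(P)$, and $F_*A\otimes_AK=F_*K\cong K^r$. Choose a $K$-basis of $F_*K$; after multiplying by a nonzerodivisor of $A$ it lies in $F_*A$, which gives $\alpha:A^r\to F_*A$ with $\alpha\otimes K$ an isomorphism. The image of the finitely generated module $F_*A$ in $F_*K\cong K^r$ has a common denominator, which gives $\beta:F_*A\to A^r$ with $\beta\otimes K$ an isomorphism. Both cokernels are finitely generated and vanish after $\otimes K$, so one nonzerodivisor $x$ kills both. Since $A$ is reduced and equidimensional with $t\ge1$, $\operatorname{Ass}A$ consists of minimal primes different from $\mathfrak n$; so $\mathfrak n$ contains a nonzerodivisor, and we may multiply $x$ by it and assume $x\in\mathfrak n$. If both cokernels are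 generated by at most $\nu$ elements, they are quotients of $(A/(x))^\nu$.

**Step 2: one application of Frobenius.** We compare $\ell(A/J^{[p]})$ with $p^t\ell(A/J)$. Tensor $A^r\to F_*A\to\operatorname{coker}\alpha\to0$ and $F_*A\to A^r\to\operatorname{coker}\beta\to0$ with $A/J$. We have $F_*A/JF_*A=F_*(A/J^{[p]})$, of length $a\,\ell(A/J^{[p]})$ since $F_*\kappa$ has length $a$. The first sequence gives $a\,\ell(A/J^{[p]})\le r\,\ell(A/J)+\nu\,\ell(A/(J,x))$, the second $r\,\ell(A/J)\le a\,\ell(A/J^{[p]})+\nu\,\ell(A/(J,x))$. As $r=ap^t$,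
$$\bigl|a\,\ell(A/J^{[p]})-a\,p^t\ell(A/J)\bigr|\le\nu\,\ell(A/(J,x)).$$

**Step 3: iterate and sum.** Apply Step 2 to $J^{[q]}$. Since $x$ is a nonzerodivisor, $\dim A/(x)=t-1$, and (E1) in $A/(x)$ together with (E4) gives
$$\ell(A/(J^{[q]},x))\le\ell(A/(J,x))\,\ell(A/(\mathfrak n^{[q]},x))\le C_0q^{t-1}\ell(A/(J,x)).$$
Divide by $a(pq)^t$:
$$\bigl|(pq)^{-t}\ell(A/J^{[pq]})-q^{-t}\ell(A/J^{[q]})\bigr|\le\nu C_0p^{-t}q^{-1}\ell(A/(J,x)).$$
Summing over $q,pq,p^2q,\dots$, the factors $1/q$ add up to at most $2/q$. Take $C=2\nu C_0p^{-t}$. $\square$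

**A first attempt at Theorem A.** Let $S$ be as in Lemma 1, of dimension $d$, with $\mathrm e_{HK}(S)>1$. Lemma 1 with $q=1$ and (1) give
$$\frac{\mathrm e(I)}{d!}\le\mathrm e_{HK}(I)\le\ell(S/I)+C\,\ell(S/(I,x)).\tag{3}$$
If $\ell(S/(I,x))$ is negligible against $\ell(S/I)$, the ratio is at most $1+o(1)$, below $\mathrm e_{HK}(S)$. When $d=1$ this always works: $\ell(S/(I,x))\le\ell(S/xS)$ is a constant. In dimension two it stops. For the three planes with $k$ perfect, and any $x$ as in Lemma 1, $I_n=(X,Y,Z^n)$ has $3n=\mathrm e_{HK}(I_n)\le n+C\,\ell(S/(I_n,x))$, so $\ell(S/(I_n,x))\ge 2n/C$ is a fixed proportion of the colength. No choice of $x$ helps, because the middle term of (3) really equals $\mathrm e_{HK}(S)\,\ell(S/I_n)$. The reason is visible: all the length of $S/I_n$ sits along the line $Q=(X,Y)$, since $S/(I_n+Q)=S/I_n$. The proof will find such a prime $Q$ in general and then exploit the other half of (1) along it.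

## Reduction to an F-finite, reduced, equidimensional ring

We begin the proof of Theorem A. The suprema decrease as $N$ grows, so the limit exists, and it is at most $\mathrm e_{HK}(R)$ by (1). Suppose it **equals** $\mathrm e_{HK}(R)$; we look for a contradiction. Every one of the suprema then equals $\mathrm e_{HK}(R)$, so there are $\mathfrak m$-primary ideals $I_n$ with
$$\ell(R/I_n)\to\infty,\qquad\frac{\mathrm e(I_n)}{d!\,\ell(R/I_n)}\to\mathrm e_{HK}(R).$$

**Step 1: complete.** The purpose is to make (F2) and (F4) available. Completion changes no lengths or multiplicities and is a bijection on $\mathfrak m$-primary ideals. So let $R$ be complete.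

**Step 2: pass to a reduced equidimensional quotient.** We want Lemma 1 to apply, without losing the asymptotic equality. Let $P_1,\dots,P_r$ be the primes with $\dim R/P_i=d$, and put $\lambda_i=\ell(R_{P_i})$, $T_i=R/P_i$, $T=R/\bigcap P_i$, $a_i(n)=\mathrm e(I_nT_i)/(d!\,\ell(R/I_n))$. By (1),
$$a_i(n)\le\mathrm e_{HK}(T_i)\,\frac{\ell(T_i/I_nT_i)}{\ell(R/I_n)}\le\mathrm e_{HK}(T_i).$$
By (F1), $\sum\lambda_ia_i(n)\to\mathrm e_{HK}(R)=\sum\lambda_i\mathrm e_{HK}(T_i)$. Each term is bounded above by its candidate limit and $\lambda_i>0$, so $a_i(n)\to\mathrm e_{HK}(T_i)$ for each $i$. The ring $T$ is reduced with minimal primes the images of the $P_i$, so (F1) for $T$ has all coefficients $1$, and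
$$\frac{\mathrm e(I_nT)}{d!\,\ell(R/I_n)}=\sum_ia_i(n)\to\sum_i\mathrm e_{HK}(T_i)=\mathrm e_{HK}(T).$$
In particular $\mathrm e(I_nT)\to\infty$. Since $\ell(T/I_nT)\le\ell(R/I_n)$ and the ratio for $T$ is at most $\mathrm e_{HK}(T)$,
$$\frac{\mathrm e(I_nT)}{d!\,\ell(T/I_nT)}\to\mathrm e_{HK}(T),\qquad\ell(T/I_nT)\ge\frac{\mathrm e(I_nT)}{d!\,\mathrm e_{HK}(T)}\to\infty.$$

**Step 3: check that $\mathrm e_{HK}(T)>1$.** Here the hypothesis enters. By (F1), $\mathrm e(T)=\sum_i\mathrm e(T_i)=\mathrm e(R_{\rm red})>1$, so $T$ is not regular. As $T$ is complete, reduced and equidimensional, it is unmixed. By (F2), $\mathrm e_{HK}(T)\ne1$, and by (2), $\mathrm e_{HK}(T)>1$.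

**Step 4: make it F-finite.** Let $S=T^\Gamma$ as in (F4). By flatness, and since $\mathfrak mS$ is the maximal ideal, $\ell(T/J)=\ell(S/JS)$ for $\mathfrak m$-primary $J$. Hence $\mathrm e$ and $\mathrm e_{HK}$ are unchanged, and $\dim S=d$. We check that $S$ is equidimensional. A minimal prime $P'$ of $S$ contracts, by going-down, to a minimal prime $P$ of $T$. All minimal primes of $PS$ contract to $P$, by flatness of $T/P\to S/PS$. Since $\operatorname{Spec}S\to\operatorname{Spec}T$ is bijective, $P'$ is the only minimal prime of $PS$. By flatness, $\dim S/P'=\dim S/PS=\dim T/P=d$.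

From now on we write $\mathfrak m$ for the maximal ideal of $S$, $k$ for its residue field, $I=I_n$ for $I_nS$, $N=N_n=\ell(S/I_n)$ and $E=\mathrm e_{HK}(S)>1$. The ring $S$ is F-finite, reduced, equidimensional of dimension $d$, and $N_n\to\infty$. The symbol $o(N)$ refers to $n\to\infty$ with all other parameters fixed. We have $\mathrm e(I)/d!=EN-o(N)$, and since $\mathrm e(I)/d!\le\mathrm e_{HK}(I)\le EN$ by (1),
$$\mathrm e_{HK}(I)=EN-o(N),\qquad\mathrm e_{HK}(I)-\frac{\mathrm e(I)}{d!}=o(N).\tag{4}$$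
So both halves of (1) are asymptotically equalities for the $I_n$.

**Step 5: Lemma 1 applies to all local rings we shall meet.** $S$ is catenary by (F3). For a prime $Q$ and a minimal prime $P\subset Q$, the catenary local domain $S/P$ has dimension $d$, so $\operatorname{ht}(Q/P)=d-\dim S/Q$, independently of $P$. Hence $\operatorname{ht}Q+\dim S/Q=d$, and $S_Q$ is equidimensional. Since $S$, $S/Q$ and $S_Q$ are F-finite and reduced, Lemma 1 applies to each of them whose dimension is at least $1$.

## A prime along which the ideals concentrate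

**Step 6: find a prime that carries a positive proportion of the length.** *Claim: some non-minimal prime $Q$ has $\limsup_n\ell(S/(I_n+Q))/N_n>0$.* Let $x$ be as in Lemma 1 for $S$. The module $S/(x)$ has a filtration with factors $S/Q_i$, $Q_i$ prime, $Q_i\ni x$; these $Q_i$ are not minimal because $x$ is a nonzerodivisor. Hence $\ell(S/(I,x))\le\sum_i\ell(S/(I+Q_i))$. If the claim failed, this would be $o(N)$, and (3) would give $\mathrm e_{HK}(I)\le N+o(N)$, contradicting (4) since $E>1$.

Choose $Q$ **maximal** among the primes in the claim. After passing to a subsequence there is $\delta>0$ such that, with $D=S/Q$ and $\rho=\rho_n=\ell(D/I_nD)$,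
$$\rho\ge\delta N,\qquad\ell(S/(I_n+Q'))=o(N)\ \text{ for every prime }Q'\supsetneq Q.\tag{5}$$
Since $\ell(S/(I_n+\mathfrak m))=1=o(N)$, we have $Q\ne\mathfrak m$. (For $d=1$ this is already a contradiction.) So $h:=\operatorname{ht}Q\ge1$, $s:=\dim D\ge1$ and $h+s=d$.

**Step 7: consequences of maximality.** The point is that, up to $o(N)$, modules supported on $V(Q)$ can be measured by counting copies of $D$. Three statements are needed.

**(7a)** *Let $M$ be a fixed finitely generated $S$-module with $\operatorname{Supp}M\subset V(Q)$, let $q$ be fixed and $\mathfrak c_n\supset I_n^{[q]}$. Then $\ell(M/\mathfrak c_nM)\le\ell(M_Q)\,\ell(D/\mathfrak c_nD)+o(N)$.* Take a prime filtration of $M$. Its primes contain $Q$; localizing at $Q$ shows that exactly $\ell(M_Q)$ factors are $S/Q$, and the others are $S/Q'$ with $Q'\supsetneq Q$. By right exactness $\ell(M/\mathfrak c_nM)$ is at most the sum of the lengths of the factors modulo $\mathfrak c_n$. For $Q'\supsetneq Q$, (E1) in $S/Q'$ and (5) give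
$$\ell(S/(\mathfrak c_n+Q'))\le\ell(S/(I_n^{[q]}+Q'))\le\ell(S/(\mathfrak m^{[q]}+Q'))\,\ell(S/(I_n+Q'))=o(N).$$

**(7b)** *$\mathrm e_{HK}(ID)\le\rho+o(N)$.* Let $x_D$ be the element of Lemma 1 for $D$. Lemma 1 with $q=1$ gives $\mathrm e_{HK}(ID)\le\rho+C\,\ell(D/(I,x_D))$, and $D/(x_D)$ has a prime filtration with factors $S/Q'$, $Q'\supsetneq Q$, so the last term is $o(N)$ by (5).

**(7c)** *$\mathrm e_{HK}(S_Q)\le E$.* Let $q=p^g$ and let $\mu$ count minimal generators. Since $F^g_*S/\mathfrak mF^g_*S=F^g_*(S/\mathfrak m^{[q]})$, and likewise for $S_Q$,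
$$\ell(S_Q/Q^{[q]}S_Q)\,[\kappa(Q):\kappa(Q)^q]=\mu(F^g_*S_Q)\le\mu(F^g_*S)=\ell(S/\mathfrak m^{[q]})\,[k:k^q],$$
the inequality because generators localize to generators. By (F3), $[\kappa(Q):\kappa(Q)^q]=[\kappa(Q):\kappa(Q)^p]^g=q^s[k:k^q]$. Divide by $q^d[k:k^q]$ and let $q\to\infty$.

## Layers over $D$

In the three planes, $S/Q^{[q]}$ is a stack of copies of $D=k[[Z]]$, one for each basis element of $A/(X^q,Y^q)$, where $A=k[[X,Y]]/(XY(X-Y))$. Let $q\ge3$. The graded pieces of $A$ in degrees $0,1,2,3,\dots$ have dimensions $1,2,3,3,\dots$. The number of layers is $3q-2$. To see this, for $t\ge2$ evaluate forms of degree $t$ at the points $(0,1),(1,0),(1,1)$, which identifies $A_t$ with $k^3$; then $X^q,Y^q$ span a plane in degree $q$, and everything in degree $q+1$. The total is $1+2+3(q-2)+1$. For $I=(X,Y,Z^n)$ we get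
$$\ell(S/I^{[q]})=nq(3q-2)\sim 3nq^2,\qquad\ell\bigl(S/(I^q+Q^{[q]})\bigr)=n\Bigl[q+2(q-1)+3\sum_{t=2}^{q-1}(q-t)\Bigr]\sim\tfrac32nq^2 .$$
The second holds because $I^q$ contains $A_t\cdot Z^{n(q-t)}$ in $(X,Y)$-degree $t$ and nothing more. Modulo $I^{[q]}$ all layers have the same length $nq$. Modulo $I^q+Q^{[q]}$, the layer at height $t$ has length only $n(q-t)$: deep layers are shorter. The proof of Theorem A makes this quantitative in general. Asymptotic equality in (4) will force $\mathrm e_{HK}(I^q+Q^{[q]})$ to be as large as $q^dE\rho$. There are at most about $Eq^h$ layers, by (7c), and each can contribute at most about $q^s\rho$. So every layer would have to be full, and we shall show that a positive fraction of the layers is not.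

The first task is a formula that multiplies "number of layers" by "size of a layer".

**Lemma 2.** Fix $q$ and a fixed ideal $L\supset Q^{[q]}$ of $S$, independent of $n$. For ideals $\mathfrak b_n\supset I_n^{[q]}$,
$$\mathrm e_{HK}(\mathfrak b_n+L)\le\mathrm e_{HK}(LS_Q)\,\mathrm e_{HK}(\mathfrak b_nD)+o(N).$$

*Proof.* **Step 1: crude bounds.** These control the error terms. Put $H=\mathfrak b_n+L$ and $c_q=\ell(S/\mathfrak m^{[q]})$. By (E1), $\ell(S/H)$ and $\ell(D/\mathfrak b_nD)$ are at most $\ell(S/I^{[q]})\le c_qN$, and $\mathrm e_{HK}(\mathfrak b_nD)\le\mathrm e_{HK}(D)c_qN$ by (1).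

**Step 2: compare at a finite Frobenius level $q'$.** Let $C_S,C_D$ be the constants of Lemma 1 for $S$ and $D$. Lemma 1 for $S$ gives $\mathrm e_{HK}(H)\le q'^{-d}\ell(S/H^{[q']})+C_Sc_qN/q'$. Next apply (7a) with $M=S/L^{[q']}$, which is killed by $Q^{[qq']}$ and so supported in $V(Q)$, and with $\mathfrak c_n=\mathfrak b_n^{[q']}\supset I_n^{[qq']}$. As $S/H^{[q']}=M/\mathfrak c_nM$,
$$\ell(S/H^{[q']})\le\ell(S_Q/L^{[q']}S_Q)\,\ell(D/\mathfrak b_n^{[q']}D)+o(N).$$
Finally Lemma 1 for $D$ gives $\ell(D/\mathfrak b_n^{[q']}D)\le q'^s(\mathrm e_{HK}(\mathfrak b_nD)+C_Dc_qN/q')$. Since $d=h+s$,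
$$\mathrm e_{HK}(H)\le\frac{\ell(S_Q/L^{[q']}S_Q)}{q'^h}\Bigl(\mathrm e_{HK}(\mathfrak b_nD)+\frac{C_Dc_qN}{q'}\Bigr)+\frac{C_Sc_qN}{q'}+o(N),$$
where $o(N)$ is for fixed $q,q'$.

**Step 3: take limits in the right order.** Subtract $\mathrm e_{HK}(LS_Q)\,\mathrm e_{HK}(\mathfrak b_nD)$, divide by $N$ and take $\limsup_n$; by Step 1 the result is at most
$$\Bigl|\frac{\ell(S_Q/L^{[q']}S_Q)}{q'^h}-\mathrm e_{HK}(LS_Q)\Bigr|\,\mathrm e_{HK}(D)c_q+\frac{\ell(S_Q/L^{[q']}S_Q)}{q'^h}\cdot\frac{C_Dc_q}{q'}+\frac{C_Sc_q}{q'} .$$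
The left side does not involve $q'$, and the bound tends to $0$ as $q'\to\infty$. $\square$

**Step 8: the lower bound.** We show that (4) forces $G:=I^q+Q^{[q]}$ to have large Hilbert–Kunz multiplicity. First use that the right half of (1) is sharp. Since $\ell((I+Q)/I)=N-\rho$, (E1) and (4) give
$$\mathrm e_{HK}(I+Q)\ge\mathrm e_{HK}(I)-E(N-\rho)=E\rho-o(N).$$
Now use that the left half is sharp. Fix $q$. By (1) for $I^q$, $q^d\mathrm e(I)/d!=\mathrm e(I^q)/d!\le\mathrm e_{HK}(I^q)$. Hence
$$\mathrm e_{HK}(I^{[q]})-\mathrm e_{HK}(I^q)\le q^d\Bigl(\mathrm e_{HK}(I)-\frac{\mathrm e(I)}{d!}\Bigr)=o(N).$$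
Apply (E3) to $I^{[q]}\subset I^q$ with $X=Q^{[q]}$:
$$\mathrm e_{HK}(G)\ge\mathrm e_{HK}((I+Q)^{[q]})-o(N)=q^d\mathrm e_{HK}(I+Q)-o(N)\ge q^dE\rho-o(N).\tag{6}$$

## Hilbert–Kunz multiplicity of mixed powers

The deep layers will be controlled by ideals of the form $\mathfrak a^i\mathfrak c^m$ in $D$. We need an upper bound for their Hilbert–Kunz multiplicity.

**Lemma 3.** Let $(D,\mathfrak n)$ be Noetherian local of characteristic $p$ and dimension $s\ge1$, $\mathfrak a,\mathfrak c$ ideals that are $\mathfrak n$-primary or unit, $i,m\ge1$. Then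
$$\mathrm e_{HK}(\mathfrak a^i\mathfrak c^m)\le\frac1{s!}\bigl((i+s)\,\mathrm e(\mathfrak a)^{1/s}+(m+s)\,\mathrm e(\mathfrak c)^{1/s}\bigr)^s .$$

*Proof.* **Step 1: replace the ideals by reductions with $s$ generators.** Passing to $D[X]_{\mathfrak nD[X]}$ changes none of the numbers, so we may assume that the residue field is infinite. Let $J_1\subset\mathfrak a$, $J_2\subset\mathfrak c$ be reductions generated by $s$ elements as in (F6), with $J_k=(1)$ for a unit ideal.

**Step 2: ordinary powers inside Frobenius powers.** This bounds $\mathrm e_{HK}$ by $\mathrm e$. Take a monomial of degree $(i+s-1)q$ in $s$ generators of $J_1$, with exponents $qf_k+g_k$, $0\le g_k\le q-1$. Then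
$$\sum f_k\ge\frac{(i+s-1)q-s(q-1)}q=i-1+\frac sq>i-1,$$
so $\sum f_k\ge i$ and the monomial lies in $(J_1^{[q]})^i$. Hence $J_1^{(i+s-1)q}\subset(J_1^{[q]})^i$, and similarly $J_2^{(m+s-1)q}\subset(J_2^{[q]})^m$; both are trivial for unit ideals. As $(\mathfrak a^i\mathfrak c^m)^{[q]}=(\mathfrak a^{[q]})^i(\mathfrak c^{[q]})^m$, we get $(\mathfrak a^i\mathfrak c^m)^{[q]}\supset(J_1^{i+s-1}J_2^{m+s-1})^q$.

**Step 3: conclude with Minkowski.** Divide colengths by $q^s$ and let $q\to\infty$: $\mathrm e_{HK}(\mathfrak a^i\mathfrak c^m)\le\mathrm e(J_1^{i+s-1}J_2^{m+s-1})/s!$. Now apply (F5) with $\mathrm e(J_1^l)=l^s\mathrm e(\mathfrak a)$ and $\mathrm e(J_2^l)=l^s\mathrm e(\mathfrak c)$. $\square$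

## Deep layers are short

We need an upper bound for $\mathrm e_{HK}(G)$ that contradicts (6). In the three planes, multiplication by $X\in Q$ throws everything into $I$, so height $t$ is worth $t$ factors $Z^n$. In general a single element of $Q$ need not do this, but a high enough fixed power $y^w$ of it makes $(I:y^w)$ have small colength on $D$.

**Step 9: choice of constants.** Everything here must be fixed before $q$ and $n$. Since $h\ge1$, prime avoidance gives $y\in Q$ in no minimal prime of $S$. As $S$ is reduced, $y$ is a nonzerodivisor on $S$ and on $S_Q$, so $\dim S_Q/(y)=h-1$. By (E4), $\ell(S_Q/(Q^{[q]},y))\le C_1q^{h-1}$ for all $q$. Fix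

* $c\in(0,1]$ with $cC_1\le\frac14$,
* an integer $w\ge2$ with $\mathrm e_{HK}(D)/(w\delta)\le2^{-s}$,
* $\gamma:=c/(4w)>0$.

For $q$ large enough put $i=\lfloor cq/w\rfloor\ge1$ and $j=wi\le cq$. Note that $i\le q/2<q$.

**Step 10: cut the layers at height $y^j$.** The goal is to separate shallow layers, which we bound trivially, from deep ones, where we gain. By (E2),
$$\mathrm e_{HK}(G)\le\mathrm e_{HK}(G+(y^j))+\mathrm e_{HK}(G:y^j).$$
Let $\mathfrak a_0=(I:y^w)\supset I$ and $\mathfrak b=\mathfrak a_0^{\,i}I^{q-i}$. Then $\mathfrak b\supset I^q\supset I^{[q]}$, and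
$$y^j\mathfrak b=(y^w\mathfrak a_0)^iI^{q-i}\subset I^q,\qquad\text{so}\qquad G:y^j\supset\mathfrak b+(Q^{[q]}:y^j).$$
Also $G+(y^j)\supset I^{[q]}+(Q^{[q]}+(y^j))$. Put
$$u=q^{-h}\,\mathrm e_{HK}\bigl((Q^{[q]}+(y^j))S_Q\bigr),\qquad v=q^{-h}\,\mathrm e_{HK}\bigl((Q^{[q]}:y^j)S_Q\bigr).$$
These are the normalized numbers of shallow and deep layers; they depend on $q$ but not on $n$. Apply Lemma 2 with $L=Q^{[q]}+(y^j)$, $\mathfrak b_n=I^{[q]}$, and again with $L=(Q^{[q]}:y^j)$, $\mathfrak b_n=\mathfrak b$. Since $\mathrm e_{HK}(I^{[q]}D)=q^s\mathrm e_{HK}(ID)\le q^s\rho+o(N)$ by (7b), we get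
$$\mathrm e_{HK}(G)\le q^du\,\rho+q^hv\,\mathrm e_{HK}(\mathfrak bD)+o(N).\tag{7}$$

**Step 11: a deep layer is shorter by a factor $1-\gamma$.** First we show that $\mathfrak a=\mathfrak a_0D$ has small colength. Since $((I:y^k):y)=(I:y^{k+1})$, iterating (E2) gives
$$N=\sum_{k<w}\ell\bigl(S/((I:y^k)+(y))\bigr)+\ell(S/(I:y^w)).$$
For $k<w$ we have $(I:y^k)+(y)\subset\mathfrak a_0+Q$, so each of the first $w$ terms is at least $\ell(S/(\mathfrak a_0+Q))=\ell(D/\mathfrak a)$. Hence $\ell(D/\mathfrak a)\le N/w\le\rho/(w\delta)$. By (1) for $D$ and the choice of $w$,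
$$\mathrm e(\mathfrak a)\le s!\,\mathrm e_{HK}(D)\,\frac{\rho}{w\delta}\le2^{-s}s!\,\rho .$$
By (1) and (7b), $\mathrm e(ID)\le s!\,\mathrm e_{HK}(ID)\le s!\,(\rho+\eta)$ with some $\eta=\eta_n\ge0$, $\eta=o(N)$. Lemma 3 with $\mathfrak c=ID$ and $m=q-i\ge1$ yields
$$\mathrm e_{HK}(\mathfrak bD)\le\Bigl(\frac{i+s}2+q-i+s\Bigr)^s(\rho+\eta)=q^s\Bigl(1-\frac i{2q}+\frac{3s}{2q}\Bigr)^s(\rho+\eta).$$
As $i/q\ge c/w-1/q$, the bracket is at most $1-\frac c{2w}+\frac{3s+1}{2q}$, which is at most $1-\frac c{4w}=1-\gamma$ once $q\ge2w(3s+1)/c$. Since $s\ge1$ and $0<1-\gamma<1$,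
$$\mathrm e_{HK}(\mathfrak bD)\le q^s(1-\gamma)(\rho+\eta),\qquad\eta=o(N).\tag{8}$$

**Step 12: there are at most about $E$ layers, and many are deep.** We need $u+v\le E+O(1/q)$ and $v\ge\frac12$. Let $C_2$ be a sufficiently large constant independent of $q$. Let $J\supset Q^{[q]}S_Q$, and let $x'$ be the element of Lemma 1 for $S_Q$. Lemma 1 with exponent $1$, together with (E4) for $x'$, gives
$$\mathrm e_{HK}(J)\le\ell(S_Q/J)+C\,\ell(S_Q/(Q^{[q]},x'))\le\ell(S_Q/J)+\tfrac{C_2}3q^{h-1}.$$
Apply this to $J=(Q^{[q]}+(y^j))S_Q$ and to $J=(Q^{[q]}:y^j)S_Q=(Q^{[q]}S_Q:y^j)$. Their colengths add up to $\ell(S_Q/Q^{[q]}S_Q)$ by (E2). Lemma 1 for $QS_Q$ with exponent $q$ gives $q^{-h}\ell(S_Q/Q^{[q]}S_Q)\le\mathrm e_{HK}(S_Q)+\frac{C_2}{3q}$. With (7c),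
$$u+v\le q^{-h}\ell(S_Q/Q^{[q]}S_Q)+\frac{2C_2}{3q}\le\mathrm e_{HK}(S_Q)+\frac{C_2}q\le E+\frac{C_2}q .\tag{9}$$
The shallow part is small. By the last statement of (E2),
$$u\le q^{-h}\,j\,\ell(S_Q/(Q^{[q]},y))+\frac{C_2}q\le cC_1+\frac{C_2}q\le\frac14+\frac{C_2}q .$$
On the other hand, the Hilbert–Kunz form of (E2), applied to $Q^{[q]}S_Q$ and $y^j$, together with (2), gives
$$u+v\ge q^{-h}\mathrm e_{HK}(Q^{[q]}S_Q)=\mathrm e_{HK}(S_Q)\ge1.$$
So $v\ge\frac34-\frac{C_2}q\ge\frac12$ for large $q$.

**Step 13: the contradiction.** For each fixed large $q$, (6), (7) and (8) give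
$$q^dE\rho\le q^d\bigl(u+(1-\gamma)v\bigr)\rho+o(N).$$
Since $\rho\ge\delta N$, we may divide by $q^d\rho$ and let $n\to\infty$; the numbers $u,v$ do not depend on $n$. With (9) and $v\ge\frac12$,
$$E\le u+(1-\gamma)v=(u+v)-\gamma v\le E+\frac{C_2}q-\frac\gamma2 .$$
As $\gamma$ and $C_2$ do not depend on $q$, this is false for $q>2C_2/\gamma$. This proves Theorem A. $\blacksquare$

## Necessity of the hypothesis, and the supremum over all ideals

We prove Theorem B. Note that $\mathrm e((\widehat R)_{\rm red})$ is a positive integer.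

**Part (i).** If $\mathrm e((\widehat R)_{\rm red})>1$, the limit is $<\mathrm e_{HK}(R)$ by Theorem A. Let $\mathrm e((\widehat R)_{\rm red})=1$; we imitate the double line and exhibit long ideals with ratio close to $\mathrm e_{HK}(R)$. We may take $R$ complete. By (F1) for $R_{\rm red}$ there is a unique prime $P$ with $\dim R/P=d$, and $\mathrm e(R/P)=1$. The complete domain $R/P$ is unmixed, hence regular by Nagata's theorem: an unmixed local ring of multiplicity one is regular. With $\lambda=\ell(R_P)$, (F1) gives $\mathrm e_{HK}(R)=\lambda\,\mathrm e_{HK}(R/P)=\lambda$. For $I=P+\mathfrak m^n$,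
$$\ell(R/I)=\binom{n+d-1}d\to\infty,\qquad\mathrm e(I)=\lambda\,\mathrm e(\mathfrak m^n(R/P))=\lambda n^d,$$
so $\mathrm e(I)/(d!\,\ell(R/I))\to\lambda=\mathrm e_{HK}(R)$. Together with (1), the limit equals $\mathrm e_{HK}(R)$.

**Part (ii), Step 1: for $d\ge2$ the left half of (1) is strict.** We show $\mathrm e(I)/d!<\mathrm e_{HK}(I)$ for every $\mathfrak m$-primary $I$ (cf. Hanes); this handles ideals of bounded colength. Let $I$ be generated by $g_1,\dots,g_r$, $r\ge 1$, let $\tau>0$ and $n=\lceil(1+\tau)q\rceil$. The module $(I^{[q]}+I^n)/I^n$ is generated by the $r$ classes of the elements $g_k^q\in I^q$, each killed by $I^{n-q}$. So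
$$\ell(R/I^{[q]})\ge\ell(R/(I^{[q]}+I^n))\ge\ell(R/I^n)-r\,\ell(R/I^{n-q}).$$
Dividing by $q^d$ and letting $q\to\infty$,
$$\mathrm e_{HK}(I)\ge\frac{\mathrm e(I)}{d!}\bigl((1+\tau)^d-r\tau^d\bigr),\qquad(1+\tau)^d-r\tau^d\ge1+d\tau-r\tau^d .$$
Because $d\ge2$, the last expression is $>1$ for small $\tau>0$ (namely when $\tau^{d-1}<d/r$).

**Part (ii), Step 2: from the limit to the supremum.** Let $d\ge2$ and $\mathrm e((\widehat R)_{\rm red})>1$. By Theorem A there is $N_0$ such that the supremum over $\ell(R/I)>N_0$ is $<\mathrm e_{HK}(R)$. If $\ell(R/I)\le N_0$, then $\mathrm e(I)$ is an integer bounded by $d!\,\mathrm e_{HK}(R)N_0$, so $\mathrm e(I)/(d!\,\ell(R/I))$ takes only finitely many values. By Step 1 and (1), each is $<\mathrm e_{HK}(I)/\ell(R/I)\le\mathrm e_{HK}(R)$. Hence the supremum over all $I$ is $<\mathrm e_{HK}(R)$.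

**Part (ii), Step 3: the converse, and $d=1$.** If $\mathrm e((\widehat R)_{\rm red})=1$, then by (i) and (1) the supremum equals $\mathrm e_{HK}(R)$. For $d=1$ the ideal $I=\mathfrak m$ always gives equality: $\mathrm e(\mathfrak m)\le\mathrm e_{HK}(\mathfrak m)$ by (1). Conversely, after enlarging the residue field as in Lemma 3, take a reduction $(z)\subset\mathfrak m$; then $\mathfrak m^{[q]}\supset(z^q)=(z)^q$, so $\mathrm e_{HK}(\mathfrak m)\le\mathrm e((z))=\mathrm e(\mathfrak m)$. The node shows this concretely: there $\mathrm e(\mathfrak m)=\mathrm e_{HK}(\mathfrak m)=2$ and $\ell(R_1/\mathfrak m)=1$, although the limit over long ideals is strictly below $2$. $\blacksquare$
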